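# Finite 2-groups and 3-groups that are not $FSZ$

## Theorems A and B

All groups are finite. For a group $G$, a positive integer $m$ and $u,g\in G$, put
$$G_m(u,g)=\{a\in G : a^m=(au^{-1})^m=g\}.$$
The group $G$ is called $FSZ_m$ if $|G_m(u,g)|=|G_m(u,g^n)|$ for all $u,g\in G$ and all integers $n$ coprime to $|G|$. It is called $FSZ$ if it is $FSZ_m$ for every $m$.

**Theorem A.** Let $q=p^j\ge 5$ be a prime power. There is a $p$-group $G$ of order $q^{q+1}$, an element $b\in G$ and a central element $g$ of order $q$ such that for all $n$ coprime to $p$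
$$|G_q(b,g^n)|=\begin{cases} q^{\,q-1} & n\equiv\pm1 \pmod q,\\ 0&\text{otherwise.}\end{cases}$$
So $G$ is not $FSZ_q$. Taking $q=8$, $n=3$ and $q=9$, $n=2$ gives a non-$FSZ$ $2$-group, of order $8^9=2^{27}$, and a non-$FSZ$ $3$-group, of order $9^{10}=3^{20}$.

**Theorem B.**

1. If $G$ is any finite group, $n$ is coprime to $|G|$ and $n\equiv\pm1\pmod m$, then $|G_m(u,g)|=|G_m(u,g^n)|$ for all $u,g\in G$.
2. For every $m\ge1$ there are a group $G$ of order $m^{m+1}$, an element $b\in G$ and a central $g\in G$ of order $m$ such that, for all $n$ coprime to $m$,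
$$|G_m(b,g^n)|=m^m\sum \frac1{d^{\,d'}\,d'^{\,d}},$$
the sum running over ordered pairs $(d,d')$ of coprime positive integers with $dd'=m$, $n\equiv 1\pmod d$ and $n\equiv -1\pmod{d'}$. Consequently $|G_m(b,g^n)|=|G_m(b,g)|$ if and only if $n\equiv\pm1\pmod m$, so part 1 cannot be improved for any $m$.
3. Every finite group is $FSZ_m$ if and only if $m\in\{1,2,3,4,6\}$. For a prime $p$, every finite $p$-group is $FSZ_m$ if and only if the $p$-part of $m$ (the largest power of $p$ dividing $m$) lies in $\{1,2,3,4\}$.

Theorem A answers a question quoted from Marc Keilberg, "The FSZ properties of sporadic simple groups", arXiv:1610.03625 (2016): "It is unknown if any non-$FSZ$ 2-groups or 3-groups exist." Both exist. The groups $FSZ$ are exactly those for which all higher Frobenius–Schur indicators of the Drinfeld double $D(G)$ are integers. That is where the definition comes from, but nothing about $D(G)$ is used here. The problem comes with some known facts: for every prime $p>3$ there are non-$FSZ$ $p$-groups, the smallest of order $p^{p+1}$; a non-$FSZ$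 $2$-group has order at least $2^{10}$; a non-$FSZ$ $3$-group has order at least $3^8$. None of these is used either. The proof needs only semidirect products, the Chinese remainder theorem, and arithmetic in $\mathbb Z[x]/(x^m-1)$.

Part 1 of Theorem B explains why $q=8$ and $q=9$ appear. Modulo $2$, $3$ and $4$ the only units are $\pm1$, and those values of $n$ never cause trouble. Among powers of $2$, the first modulus with another unit is $8$; among powers of $3$ it is $9$.

## The sets $G_m(u,g)$ as pairs of $m$-th roots

Write $c=au^{-1}$, so that $c^{-1}a=u$. Then $a\mapsto(a,au^{-1})$ identifies $G_m(u,g)$ with the set of pairs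
$$(a,c)\quad\text{with}\quad a^m=c^m=g,\qquad c^{-1}a=u .$$
So we count pairs of $m$-th roots of $g$ with prescribed quotient $u$. The question is whether the count changes when $g$ is replaced by another generator $g^n$ of the same cyclic group.

**Abelian groups.** If $G$ is abelian and $a\in G_m(u,g)$, then $g=(au^{-1})^m=gu^{-m}$, so $u^m=1$. Hence $G_m(u,g)$ is empty if $u^m\neq1$, and is the set of all $m$-th roots of $g$ if $u^m=1$. For $n$ coprime to $|G|$, choose $n'$ with $nn'\equiv1\pmod{|G|}$. The map $a\mapsto a^n$ is a bijection of $G$ with inverse $a\mapsto a^{n'}$, and it carries the $m$-th roots of $g$ onto the $m$-th roots of $g^n$. So abelian groups are $FSZ$.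

**The quaternion group.** Let $G=Q_8$, $m=2$, $g=-1$, $u=\mathbf j$. The square roots of $-1$ are $\pm\mathbf i,\pm\mathbf j,\pm\mathbf k$. For $a=\pm\mathbf i$ we get $a\mathbf j^{-1}=\mp\mathbf k$, again a root; for $a=\pm\mathbf k$ we get $\pm\mathbf i$, again a root; for $a=\pm\mathbf j$ we get $\pm1$, not a root. So $|G_2(\mathbf j,-1)|=4$. This group will reappear as the case $m=2$ of the construction.

## Powering fails, but $n\equiv\pm1\pmod m$ is harmless

The natural way to prove that every group is $FSZ$ is to imitate the abelian case: apply $a\mapsto a^n$ to both roots. In any group this is a bijection from the $m$-th roots of $g$ to the $m$-th roots of $g^n$. So if $r(g)$ is the number of $m$-th roots of $g$, then $r(g^n)=r(g)$, and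
$$\sum_{u\in G}|G_m(u,g)|=r(g)^2=r(g^n)^2=\sum_{u\in G}|G_m(u,g^n)| .$$
The total over all $u$ does not change. What fails is the constraint on $u$: the pair $(a^n,c^n)$ has quotient $c^{-n}a^n$, which need not be $c^{-1}a$. For instance in $S_3$ with $m=6$, $g=1$, $n=5$, the pair $a=(123)$, $c=(12)$ has quotient $(12)(123)$, while $a^5=(132)$ and $c^5=(12)$ have quotient $(12)(132)\ne(12)(123)$.

Two other maps do respect $u$. They give part 1 of Theorem B.

**Proof of Theorem B, part 1.** If $a\in G_m(u,g)$, then $g=a^m=(au^{-1})^m$ is a power of $a$ and of $au^{-1}$. So $a$ and $au^{-1}$ commute with $g$, and hence so does $u$.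

**Step 1: $|G_m(u,g)|=|G_m(u,g^{-1})|$.** The purpose is to treat $n=-1$. For $a\in G_m(u,g)$ put $a^*=ua^{-1}=(au^{-1})^{-1}$. Then $(a^*)^m=g^{-1}$, and
$$(a^*u^{-1})^m=(ua^{-1}u^{-1})^m=ua^{-m}u^{-1}=ug^{-1}u^{-1}=g^{-1}.$$
So $a\mapsto a^*$ is an injection $G_m(u,g)\to G_m(u,g^{-1})$. Applying the same to $g^{-1}$ gives the reverse inequality.

**Step 2: the case $n\equiv1\pmod m$.** Here we multiply by a power of $g$. Write $n=1+ms$. For $a\in G_m(u,g)$, since $g$ commutes with $a$ and $u$,
$$(ag^s)^m=a^mg^{ms}=g^n,\qquad (ag^su^{-1})^m=(au^{-1}g^s)^m=g\cdot g^{ms}=g^n .$$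
So $a\mapsto ag^s$ is an injection $G_m(u,g)\to G_m(u,g^n)$. To get back, note that $n$ is coprime to $m$ and to $|G|$, so we can choose $n'$ with $nn'\equiv1\pmod{m|G|}$. Then $n'\equiv1\pmod m$, $n'$ is coprime to $|G|$, and $(g^n)^{n'}=g$. The same argument for $g^n$ and $n'$ gives an injection $G_m(u,g^n)\to G_m(u,g)$.

**Step 3: the case $n\equiv-1\pmod m$.** Now $-n\equiv1\pmod m$, so Step 2 gives $|G_m(u,g)|=|G_m(u,g^{-n})|$, and Step 1 applied to $g^n$ gives $|G_m(u,g^{-n})|=|G_m(u,g^n)|$. $\square$

To find a group that is not $FSZ_m$ we therefore need an $m$ with units other than $\pm1$, and a group in which no map like $a^*$ or $ag^s$ is available for the other $n$.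

## Extending a module by a root of a fixed vector

We look among groups with an abelian normal subgroup $A$ and cyclic quotient of order $m$, generated by the image of an element $b$ with $b^m=g\in A$. In such groups $m$-th powers can be computed. We write $A$ additively, so $g^n$ is $ng$ when viewed in $A$.

**Lemma 1.** Let $A$ be a finite abelian group with an automorphism $a\mapsto xa$ satisfying $x^m=1$, and let $g\in A$ with $xg=g$. There is a group $G$ of order $m|A|$ containing $A$ as a normal subgroup, and $b\in G$ with $bab^{-1}=xa$ for $a\in A$ and $b^m=g$, such that each element of $G$ is uniquely $ab^i$ with $a\in A$, $0\le i<m$. The element $g$ is central. For every $a\in A$ and every integer $i$,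
$$(ab^i)^m=\Big(\sum_{k=0}^{m-1}x^{ik}\Big)a+i\,g .\tag{1}$$

*Proof.* Let $t$ generate an infinite cyclic group acting on $A$ by $tat^{-1}=xa$, and form $A\rtimes\langle t\rangle$. The element $t^m$ acts trivially on $A$, and $g$ commutes with $A$ and with $t$. So $z=g^{-1}t^m$ is central. Put $G=(A\rtimes\langle t\rangle)/\langle z\rangle$ and let $b$ be the image of $t$. Since $z^k=g^{-k}t^{mk}$ lies in $A$ only for $k=0$, the group $A$ embeds in $G$. Since $A\langle z\rangle=A\langle t^m\rangle$, the quotient $G/A$ is cyclic of order $m$, generated by $bA$. This gives the order and the normal form. By construction $b^m=g$, and $g$ commutes with $A$ and $b$, so it is central.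

For (1), move all powers of $b$ to the right:
$$(ab^i)^m=a\cdot(b^iab^{-i})\cdot(b^{2i}ab^{-2i})\cdots(b^{(m-1)i}ab^{-(m-1)i})\cdot b^{im}.$$
The factors in $A$ are $a,\,x^ia,\,x^{2i}a,\dots$, and $b^{im}=g^i$. $\square$

We call the set $\{ab^i:a\in A\}$ the layer $i$. An element $ab^i$ lies in $G_m(b,g^n)$ when $(ab^i)^m=(ab^{i-1})^m=g^n$. Put $N=1+x+\dots+x^{m-1}$. By (1), in layers $0$ and $1$ the conditions are
$$\text{layer }0:\quad ma=ng,\quad Na=(n+1)g;\qquad\qquad \text{layer }1:\quad ma=ng,\quad Na=(n-1)g. \tag{2}$$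

**A first choice of $A$.** Let $R=\mathbb Z[x]/(x^m-1)$, with elements written $y=\sum_{j\in\mathbb Z/m}c_jx^j$, and let $\varepsilon(y)=\sum_jc_j$. Then $x^jN=N$, so $Ny=\varepsilon(y)N$. The straightforward choice is $A=R/m^2R$, where $x$ just permutes a basis, and $g=mN$, which is fixed by $x$ and has order $m$. Let us solve (2) in layer $0$. The equation $ma=nmN$ modulo $m^2$ says $a\equiv nN\pmod m$, that is, $a=nN+mz$ with $z$ determined modulo $m$. Then $\varepsilon(a)=m(n+\varepsilon(z))$, so $Na=m(n+\varepsilon(z))N=(n+\varepsilon(z))g$, and the second equation says $\varepsilon(z)\equiv1\pmod m$. There are $m^{m-1}$ solutions, for every $n$. Likewise layer $1$ requires $\varepsilon(z)\equiv-1$ and has $m^{m-1}$ solutions for every $n$. If $m=p$ is prime, no other layer contributes: for $2\le i\le p-1$ both sums in (1), for $i$ and for $i-1$, equal $N$, so $(ab^i)^p$ and $(ab^{i-1})^p$ differ by $g\ne0$. So for this group and prime $m=p$ we get $|G_p(b,g^n)|=2p^{p-1}$ for all $n$, and the pair $(b,g)$ detects nothing.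

The place where it fails is visible. The equation $ma=ng$ fixes $a$ modulo $m$, while $Na$ depends on the remaining digit $z$. The two equations in (2) see independent parts of $a$, so every $n$ is possible.

## Tying $Na$ to $ma$: the module with $mx^j=g$ and $N=2g$

We want $ma$ and $Na$ to be computed from the same number. So impose on the cyclic module $R$ the relations
$$m\,x^j=g\ \text{ for all }j,\qquad N=2g .$$
Then $ma=\varepsilon(a)g$, and $Na=\varepsilon(a)N=2\varepsilon(a)g$. If $g$ has order $m$, layer $0$ in (2) becomes $\varepsilon(a)\equiv n$ and $2\varepsilon(a)\equiv n+1$, which forces $n\equiv1\pmod m$. Layer $1$ becomes $\varepsilon(a)\equiv n$ and $2\varepsilon(a)\equiv n-1$, which forces $n\equiv-1\pmod m$. (With $N=g$ instead of $N=2g$, layer $0$ would read $\varepsilon(a)\equiv n$ and $\varepsilon(a)\equiv n+1$, and both layers would be empty for all $n$. The coefficient $2$ matters.)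

The relations force $mg=0$: summing $m\,x^j=g$ over $j$ gives $mN=mg$, while $N=2g$ gives $mN=2mg$. The remaining danger is that they make $g$ smaller than order $m$. A homomorphism $\varphi$ onto $\mathbb Z/m$ with $\varphi(mx^j)=1$ and $\varphi(N)=2$ rules this out.

**Construction of $A$.** Let
$$L=\Big\{\ell=\sum_j\ell_jx^j\in R:\ \text{all }\ell_j\text{ are congruent mod } m\Big\}.$$
This is a subgroup closed under multiplication by $x$, hence an ideal. It contains $mR$, the quotient $R/mR$ has order $m^m$, and $L/mR$ consists of the $m$ constant vectors. So $[R:L]=m^{m-1}$.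

For $\ell\in L$ choose $c\in\mathbb Z$ with all $\ell_j\equiv c\pmod m$. Then $\ell=cN+\sum_j\frac{\ell_j-c}{m}\,(mx^j)$, so the desired values force the formula
$$\varphi(\ell)=2c+\sum_j\frac{\ell_j-c}{m}\pmod m .\tag{3}$$

**Lemma 2.** Formula (3) defines a surjective homomorphism $\varphi:L\to\mathbb Z/m$ with $\varphi(x\ell)=\varphi(\ell)$ and $\varphi(m\cdot1)=1$. Put $K=\ker\varphi$, $A=R/K$, $g=m\cdot1+K$. Then $A$ is an $R$-module of order $m^m$, the element $g$ has order $m$, $xg=g$, $L/K=\langle g\rangle$, and
$$\ell+K=\varphi(\ell)\,g\qquad(\ell\in L).\tag{4}$$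
Moreover $\varepsilon$ induces a surjective homomorphism $A\to\mathbb Z/m$, and for all $a\in A$
$$ma=\varepsilon(a)g,\qquad Na=2\varepsilon(a)g.\tag{5}$$

*Proof.* *Well defined.* Replacing $c$ by $c+m$ changes (3) by $2m-m=m\equiv0$, since the sum has $m$ terms and each drops by $1$. *Homomorphism.* For $\ell,\ell'$ with constants $c,c'$ use $c+c'$ for $\ell+\ell'$. *Invariance.* Multiplication by $x$ permutes the coefficients cyclically. *Surjective.* For $\ell=m\cdot1$ take $c=0$; then $\varphi(\ell)=1$.

So $K$ is a subgroup of $R$ closed under multiplication by $x$, hence an ideal, and $|A|=[R:L][L:K]=m^{m-1}\cdot m=m^m$. The isomorphism $L/K\cong\mathbb Z/m$ induced by $\varphi$ sends $g$ to $1$, so $g$ has order $m$ and generates $L/K$. For $\ell\in L$ the element $\ell-\varphi(\ell)\,m\cdot1$ (with $\varphi(\ell)$ lifted to an integer) lies in $K$, which is (4). Since $\varphi(mx)=\varphi(m\cdot 1)$, we have $xg=g$.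

If all coefficients of $\ell$ are $\equiv c\pmod m$, then $\varepsilon(\ell)\equiv mc\equiv0\pmod m$. So $\varepsilon$ vanishes mod $m$ on $L\supseteq K$ and induces $A\to\mathbb Z/m$, which is surjective because $\varepsilon(1)=1$. Finally $\varphi(mx^j)=1$ and $\varphi(N)=2$ (take $c=1$), so (4) gives $mx^j+K=g$ and $N+K=2g$. By additivity $ma=\varepsilon(a)g$, and $Na=\varepsilon(a)(N+K)=2\varepsilon(a)g$. $\square$

From now on $A$ and $g$ are as in Lemma 2, and $G$, $b$ are given by Lemma 1. So $|G|=m^{m+1}$, $b^m=g$, and $g$ is central of order $m$. If $m=p^j$ then $G$ is a $p$-group.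

**The case $m=2$.** Here $A$ is generated by $1$ and $x$ with $2\cdot1=2x=g$ and $1+x=2g=0$. So $x=-1$ on $A$, which is cyclic of order $4$, and $b$ inverts $A$ with $b^2=g$ the involution of $A$. This is $Q_8$, with $A=\langle\mathbf i\rangle$, $b=\mathbf j$, $g=-1$. Theorem B, part 2 predicts $|G_2(b,g)|=4\left(\tfrac12+\tfrac12\right)=4$, from the pairs $(2,1)$ and $(1,2)$, in agreement with the count above.

**The case $m=p\ge5$ prime.** Layers $0$ and $1$ were treated above. By (2) and (5), layer $0$ is empty unless $n\equiv1$, and then consists of the $a$ with $\varepsilon(a)\equiv1$; layer $1$ is empty unless $n\equiv-1$, and then consists of the $ab$ with $\varepsilon(a)\equiv-1$. Each has $p^p/p=p^{p-1}$ elements. For $2\le i\le p-1$ both $i$ and $i-1$ are units mod $p$, both sums in (1) equal $N$, and the powers $(ab^i)^p$ and $(ab^{i-1})^p$ differ by $g\neq0$. So these layers are empty, and Theorem A holds for $q=p$. For $p=5$ this is a group of order $5^6$ with $|G_5(b,g)|=625$ and $|G_5(b,g^2)|=0$.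

## Coset sums and the layers where $\gcd(i,m)>1$

For $m=8$ or $9$ the last argument fails. In layer $2$ with $m=8$,
$$(ab^2)^8=2(1+x^2+x^4+x^6)a+2g,$$
and the sum is not $Na$. It does not even lie in $\langle g\rangle$ for every $a$: for $a=1+K$ the representative $2(1+x^2+x^4+x^6)$ has coefficients $2$ and $0$, not congruent mod $8$, so it is not in $L$. We need to know which $a$ give powers in $\langle g\rangle$, and what the powers are.

For an integer $i$ put $d=\gcd(i,m)$, with $\gcd(0,m)=m$, and
$$N_d=\sum_{k=0}^{m/d-1}x^{dk}.$$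
As $k$ runs through $\mathbb Z/m$, $ik$ runs through $d\mathbb Z/m\mathbb Z$ and hits each class $d$ times. So (1) becomes
$$(ab^i)^m=dN_d\,a+i\,g.\tag{6}$$

For $y\in R$ and $d\mid m$, let $y_s$ $(s\in\mathbb Z/d)$ be the sum of the coefficients of $y$ at exponents $\equiv s\pmod d$. Thus $\varepsilon(y)=\sum_{s\in\mathbb Z/d}y_s$. For example, with $m=8$ and $d=2$, $y_0$ and $y_1$ are the sums of the even-indexed and odd-indexed coefficients.

**Lemma 3.** Let $d\mid m$, $y\in R$, $a=y+K$. Then $dN_da\in\langle g\rangle$ if and only if all $y_s$ $(s\in\mathbb Z/d)$ are congruent modulo $m/d$. In that case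
$$dN_da=(\varepsilon(y)+d\,y_0)\,g\qquad\text{and}\qquad \varepsilon(y)\equiv d\,y_0\pmod{m/d}.$$

*Proof.* The product $N_dx^j$ depends only on $j$ mod $d$, and is the sum of all $x^k$ with $k\equiv j\pmod d$. So $dN_dy$ has coefficient $dy_s$ at every exponent $\equiv s\pmod d$. Since $\langle g\rangle=L/K$ and $K\subseteq L$, we have $dN_da\in\langle g\rangle$ if and only if $dN_dy\in L$, that is, all $dy_s$ are congruent mod $m$, that is, all $y_s$ are congruent mod $m/d$.

In that case take $c=dy_0$ in (3). Each class $s$ contains $m/d$ exponents, so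
$$\varphi(dN_dy)=2dy_0+\frac md\sum_{s}\frac{d(y_s-y_0)}{m}=2dy_0+\sum_s(y_s-y_0)=2dy_0+\varepsilon(y)-dy_0=\varepsilon(y)+dy_0,$$
and (4) gives the value of $dN_da$. The last congruence holds because $\varepsilon(y)=\sum_sy_s$ has $d$ terms, each $\equiv y_0\pmod{m/d}$. $\square$

For $d=m$ and $d=1$ Lemma 3 is (5): $mN_m=m$ and $N_1=N$.

**The membership conditions.** Fix $n$ coprime to $m$ and $0\le i<m$. Let $a=y+K$, $d=\gcd(i,m)$ and $d'=\gcd(i-1,m)$, which are coprime. Let $y_s$ $(s\in\mathbb Z/d)$ and $y'_r$ $(r\in\mathbb Z/d')$ be the coset sums of $y$ for $d$ and $d'$. Apply (6) to $ab^i$ and to $ab^i\cdot b^{-1}=ab^{i-1}$, then Lemma 3. The conditions become $dN_da=(n-i)g$ and $d'N_{d'}a=(n-i+1)g$. So $ab^i\in G_m(b,g^n)$ if and only if both of the following hold.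

* (C1) All $y_s$ are congruent mod $m/d$, and $\varepsilon(y)+dy_0\equiv n-i\pmod m$.
* (C2) All $y'_r$ are congruent mod $m/d'$, and $\varepsilon(y)+d'y'_0\equiv n-i+1\pmod m$.

**The case $m=8$ by parity.** Let $n$ be odd and $2\le i\le7$. One of $i,i-1$ is even and not divisible by $8$. If it is $i$, then $d\in\{2,4\}$ and $m/d$ is even. By (C1) and Lemma 3, $\varepsilon(y)\equiv dy_0\pmod{m/d}$ is even, so $\varepsilon(y)+dy_0$ is even, while $n-i$ is odd. If it is $i-1$, then $d'\in\{2,4\}$, and in the same way $\varepsilon(y)+d'y'_0$ is even while $n-(i-1)$ is odd. So layers $2,\dots,7$ are empty. By (2) and (5), layers $0$ and $1$ are nonempty only for $n\equiv1$ and $n\equiv-1\pmod8$. So $G_8(b,g^3)=\varnothing$, while $G_8(b,g)$ is the set of $a\in A$ with $\varepsilon(a)\equiv1\pmod8$ and has $8^7$ elements. This proves the existence of a non-$FSZ$ $2$-group. The next lemma runs the same argument one prime at a time, for every $m$.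

**Lemma 4.** Suppose (C1) and (C2) hold, with $n$ coprime to $m$. Then $dd'=m$, $\varepsilon(y)\equiv n\pmod m$, $n\equiv1\pmod d$ and $n\equiv-1\pmod{d'}$.

*Proof.* Write $\varepsilon=\varepsilon(y)$. Let $p$ be a prime, $p^e$ with $e\ge1$ the exact power of $p$ dividing $m$, and $p^f$, $p^{f'}$ the exact powers dividing $d$, $d'$. Since $d,d'$ are coprime, at least one of $f,f'$ is $0$. By Lemma 3,
$$\varepsilon\equiv dy_0\pmod{m/d},\qquad \varepsilon\equiv d'y'_0\pmod{m/d'}.\tag{7}$$

**Step 1: $0<f<e$ is impossible.** This excludes layers where $i$ shares only part of $p^e$. Here $p$ divides $d$ and $m/d$. By (7), $\varepsilon\equiv dy_0\equiv0\pmod p$, so (C1) gives $n-i\equiv\varepsilon+dy_0\equiv0\pmod p$. Since $p\mid d\mid i$, we get $p\mid n$, a contradiction.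

**Step 2: $0<f'<e$ is impossible.** This is the same for $i-1$. Here $p$ divides $d'$ and $m/d'$, so $\varepsilon\equiv d'y'_0\equiv0\pmod p$, and (C2) gives $n-(i-1)\equiv0\pmod p$. Since $p\mid d'\mid i-1$, we get $p\mid n$, a contradiction.

**Step 3: $f=f'=0$ is impossible.** This excludes layers where $i$ and $i-1$ are both prime to $p$, as in the case of prime $m$. Here $p^e$ divides both $m/d$ and $m/d'$. By (7), $dy_0\equiv\varepsilon\equiv d'y'_0\pmod{p^e}$, so (C1) and (C2) give $n-i\equiv2\varepsilon\equiv n-i+1\pmod{p^e}$, a contradiction.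

**Step 4: $dd'=m$.** By Steps 1–3, for each $p\mid m$ either $f=e$, $f'=0$, or $f=0$, $f'=e$. Multiplying over all $p$ gives $dd'=m$.

**Step 5: the value of $n$ modulo $p^e$.** If $f=e$, then $i\equiv d\equiv0\pmod{p^e}$, so (C1) gives $\varepsilon\equiv n\pmod{p^e}$. Since $f'=0$, $p^e\mid m/d'$, so (7) turns (C2) into $2\varepsilon\equiv n-i+1\equiv n+1\pmod{p^e}$. Thus $2n\equiv n+1$, that is, $n\equiv1\pmod{p^e}$.

If $f'=e$, then $i\equiv1$ and $d'\equiv0\pmod{p^e}$, so (C2) gives $\varepsilon\equiv n-i+1\equiv n\pmod{p^e}$. Since $f=0$, $p^e\mid m/d$, so (7) turns (C1) into $2\varepsilon\equiv n-i\equiv n-1\pmod{p^e}$. Thus $2n\equiv n-1$, that is, $n\equiv-1\pmod{p^e}$.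

**Step 6: combine.** In every case $\varepsilon\equiv n\pmod{p^e}$, so $\varepsilon\equiv n\pmod m$. The number $d$ is the product of the $p^e$ of the first kind and $d'$ that of the second, so $n\equiv1\pmod d$ and $n\equiv-1\pmod{d'}$. $\square$

## Prime power $m$: proof of Theorem A

Let $m=q=p^j\ge5$. Then $G$ is a $p$-group of order $q^{q+1}$ and $g$ is central of order $q$. Let $n$ be coprime to $p$.

**Step 1: emptiness for $n\not\equiv\pm1$.** If $ab^i\in G_q(b,g^n)$, Lemma 4 gives coprime $d,d'$ with $dd'=q$. As $q$ is a prime power, either $(d,d')=(q,1)$ and $n\equiv1\pmod q$, or $(d,d')=(1,q)$ and $n\equiv-1\pmod q$. So $G_q(b,g^n)=\varnothing$ if $n\not\equiv\pm1\pmod q$.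

**Step 2: the count for $n\equiv1$.** Since $q\ge5$, $n\not\equiv-1$, so $d=q$; hence $i=0$ and $d'=1$. The congruences among the $y_s$ are modulo $m/d=1$, and there is a single $y'_0=\varepsilon(y)$, so both congruence requirements are vacuous. Since $qy_0\equiv0$, (C1) reads $\varepsilon(y)\equiv1$ and (C2) reads $2\varepsilon(y)\equiv2\pmod q$, which follows. So $G_q(b,g^n)=\{a\in A:\varepsilon(a)\equiv1\pmod q\}$.

**Step 3: the count for $n\equiv-1$.** Now $d'=q$, so $i=1$ and $d=1$. Again the congruence requirements are vacuous; (C2) reads $\varepsilon(y)\equiv-1$ and (C1) reads $2\varepsilon(y)\equiv-2\pmod q$, which follows. So $G_q(b,g^n)=\{ab:a\in A,\ \varepsilon(a)\equiv-1\pmod q\}$.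

By Lemma 2, $\varepsilon:A\to\mathbb Z/q$ is surjective, so each of these sets has $|A|/q=q^{q-1}$ elements. This is the displayed formula.

**Step 4: failure of $FSZ_q$.** If $p$ is odd take $n=2$; if $p=2$, so $q\ge8$, take $n=3$. Then $n$ is coprime to $|G|$, and $n\not\equiv\pm1\pmod q$ because $q\ge5$, respectively $q\ge8$. So $|G_q(b,g)|=q^{q-1}\ne0=|G_q(b,g^n)|$. For $q=8$, $n=3$ this reads $|G_8(b,g)|=8^7$, $|G_8(b,g^3)|=0$ in a group of order $2^{27}$. For $q=9$, $n=2$ it reads $|G_9(b,g)|=9^8$, $|G_9(b,g^2)|=0$ in a group of order $3^{20}$. $\square$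

For a prime $q=p\ge5$, the order $q^{q+1}=p^{p+1}$ is the minimum recalled at the start. No claim is made that $2^{27}$ and $3^{20}$ are minimal for $p=2,3$.

## The exact count for composite $m$: proof of Theorem B, part 2

Let $m\ge1$ be arbitrary and $n$ coprime to $m$. Call a pair $(d,d')$ of coprime positive integers admissible for $n$ if $dd'=m$, $n\equiv1\pmod d$ and $n\equiv-1\pmod{d'}$.

**Step 1: from elements to pairs.** By Lemma 4, each $ab^i\in G_m(b,g^n)$ yields an admissible pair, $d=\gcd(i,m)$ and $d'=\gcd(i-1,m)$. Conversely, let $(d,d')$ be admissible. If $ab^i$ yields it, then $i\equiv0\pmod d$ and $i\equiv1\pmod{d'}$, which determines $i\in\{0,\dots,m-1\}$ by the Chinese remainder theorem. For this $i$, since $m=dd'$ with coprime factors, $\gcd(i,m)=\gcd(i,d)\gcd(i,d')=d\cdot1$ and $\gcd(i-1,m)=1\cdot d'$. So each admissible pair corresponds to exactly one layer, and we must count the elements in that layer.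

**Step 2: simplify the conditions in this layer.** We claim that (C1) and (C2) together are equivalent to

* (D) all $y_s$ are congruent mod $d'$, all $y'_r$ are congruent mod $d$, and $\varepsilon(y)\equiv n\pmod m$.

Note $m/d=d'$ and $m/d'=d$. Necessity is the congruence parts of (C1), (C2) together with Lemma 4. For sufficiency assume (D) and write $\varepsilon=\varepsilon(y)$. Since $\varepsilon$ is a sum of $d$ terms $y_s$ and also a sum of $d'$ terms $y'_r$, we have $\varepsilon\equiv dy_0\pmod{d'}$ and $\varepsilon\equiv d'y'_0\pmod d$. It suffices to check each congruence modulo $d$ and modulo $d'$.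

* For (C1): modulo $d$, $\varepsilon+dy_0\equiv n\equiv n-i$. Modulo $d'$, $\varepsilon+dy_0\equiv2\varepsilon\equiv2n\equiv n-1\equiv n-i$, using $n\equiv-1$ and $i\equiv1$.
* For (C2): modulo $d'$, $\varepsilon+d'y'_0\equiv n\equiv n-i+1$. Modulo $d$, $\varepsilon+d'y'_0\equiv2\varepsilon\equiv2n\equiv n+1\equiv n-i+1$, using $n\equiv1$ and $i\equiv0$.

**Step 3: count the solutions of (D).** We express (D) as one value of a surjective homomorphism on $A$. Consider
$$\Theta:R\to(\mathbb Z/d')^{d}\times(\mathbb Z/d)^{d'},\qquad y\mapsto\big((y_s)_s,(y'_r)_r\big).$$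
The first component is surjective, since the coefficients at the exponents $0,\dots,d-1$ can be prescribed and the others set to $0$; the second is surjective in the same way. The targets have orders $d'^{\,d}$ and $d^{\,d'}$, which are coprime. The order of the image of $\Theta$ is divisible by both, so $\Theta$ is surjective.

If all coefficients of $\ell\in L$ are $\equiv c\pmod m$, then $\ell_s$ is a sum of $m/d=d'$ of them, so $\ell_s\equiv d'c\equiv0\pmod{d'}$; likewise $\ell'_r\equiv dc\equiv0\pmod d$. So $\Theta$ kills $L\supseteq K$ and factors through $A$.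

Condition (D) says: all $y_s\equiv\kappa\pmod{d'}$ with $d\kappa\equiv n\pmod{d'}$, and all $y'_r\equiv\kappa'\pmod d$ with $d'\kappa'\equiv n\pmod d$. (The congruence $\varepsilon\equiv n\pmod m$ has been split modulo $d'$ and $d$.) As $d$ is invertible mod $d'$ and $d'$ is invertible mod $d$, both $\kappa$ and $\kappa'$ are determined. So (D) is exactly one value of $\Theta$, and exactly $|A|/(d'^{\,d}d^{\,d'})=m^m/(d^{\,d'}d'^{\,d})$ elements $a\in A$ satisfy it. Summing over admissible pairs, which belong to different layers, gives the formula.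

**Step 4: equality holds only for $n\equiv\pm1\pmod m$.** If $n\equiv\pm1\pmod m$, equality is part 1. If $m\le2$, every $n$ coprime to $m$ is $\equiv\pm1$. Let $m>2$ and $n\not\equiv\pm1\pmod m$. For $g=g^1$ the pair $(m,1)$ is admissible, so
$$|G_m(b,g)|\ge m^m\cdot\frac1m .$$
For our $n$ neither $(m,1)$ nor $(1,m)$ is admissible, so every admissible pair has $d,d'\ge2$, and then $d^{\,d'}d'^{\,d}\ge d^2d'^2=m^2$. To bound the number of such pairs, let $p^e$ be an exact prime power divisor of $m$; an admissible pair puts it entirely into $d$ or entirely into $d'$. If $p^e\ne2$, then $p^e\nmid2$, so at most one of $n\equiv1$, $n\equiv-1\pmod{p^e}$ holds and there is at most one choice; only $p^e=2$ allows two. So there are at most two admissible pairs, and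
$$|G_m(b,g^n)|\le m^m\cdot\frac2{m^2}<m^m\cdot\frac1m\le|G_m(b,g)|.\qquad\square$$

**The case $m=12$.** For $n=1$ the only admissible pair is $(12,1)$, so $|G_{12}(b,g)|=12^{11}$. For $n=5$ we have $5\equiv1\pmod4$ and $5\equiv-1\pmod3$, and the only admissible pair is $(4,3)$, in layer $i=4$. So $|G_{12}(b,g^5)|=12^{12}/(4^3\cdot3^4)=2^{18}\cdot3^8$. In contrast with prime powers, the smaller set is not empty.

## Which $m$ are harmless: proof of Theorem B, part 3

**Step 1: totients.** We need the $m$ for which all units mod $m$ are $\pm1$. Let $\phi$ be Euler's totient. If a prime $p\ge5$ divides $m$, then $\phi(m)\ge4$. Otherwise $m=2^\alpha3^\beta$. If $\alpha\ge3$, then $\phi(m)\ge4$; if $\beta\ge2$, then $\phi(m)\ge6$; and $\phi(12)=4$. The remaining $m=1,2,3,4,6$ have $\phi(m)\le2$, and for these every $n$ coprime to $m$ is $\equiv\pm1\pmod m$. For all other $m$ there is a unit class other than $\pm1$.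

**Step 2: all groups, $m\in\{1,2,3,4,6\}$.** Let $n$ be coprime to $|G|$. It may fail to be coprime to $m$, but $g^n$ depends only on $n$ mod $|G|$. By the Chinese remainder theorem we may replace $n$ by an integer congruent to it mod $|G|$ and congruent to $1$ modulo each prime that divides $m$ but not $|G|$. The new $n$ is coprime to $|G|$ and to $m$, so $n\equiv\pm1\pmod m$ by Step 1, and part 1 gives $|G_m(u,g^n)|=|G_m(u,g)|$.

**Step 3: all groups, other $m$.** By Step 1 some $n$ coprime to $m$, equivalently to $m^{m+1}$, has $n\not\equiv\pm1\pmod m$. By part 2 the group constructed there, of order $m^{m+1}$, has $|G_m(b,g^n)|\ne|G_m(b,g)|$, so it is not $FSZ_m$.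

**Step 4: $p$-groups, reduction to the $p$-part.** Let $m=qs$ with $q$ the $p$-part of $m$ and $p\nmid s$. Let $P$ be a $p$-group and choose $s'$ with $ss'\equiv1\pmod{|P|}$. On $P$ the maps $h\mapsto h^s$ and $h\mapsto h^{s'}$ are inverse bijections, so $a^m=h$ if and only if $a^q=h^{s'}$. Applying this to $a$ and to $au^{-1}$,
$$P_m(u,h)=P_q(u,h^{s'}).\tag{8}$$

**Step 5: $p$-groups with $q\in\{1,2,3,4\}$.** The trivial group is $FSZ_m$. If $P\ne1$ and $n$ is coprime to $|P|$, then $n$ is coprime to $p$, hence to $q$, so $n\equiv\pm1\pmod q$ by Step 1. By (8) and part 1 with $q$ in place of $m$,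
$$|P_m(u,h^n)|=|P_q(u,(h^{s'})^n)|=|P_q(u,h^{s'})|=|P_m(u,h)| .$$

**Step 6: $p$-groups with $q\ge5$.** These are the remaining cases. Take $G$, $b$, $g$ from Theorem A for $q$, and $n=2$ if $p$ is odd, $n=3$ if $p=2$. By (8) for $P=G$, since $(g^s)^{s'}=g$,
$$G_m(b,g^s)=G_q(b,g),\qquad G_m(b,(g^s)^n)=G_q(b,g^n).$$
The first has $q^{q-1}$ elements and the second is empty. As $n$ is coprime to $|G|$, the $p$-group $G$ is not $FSZ_m$. $\square$

In particular a $2$-group can fail $FSZ_m$ only if $8\mid m$, and a $3$-group only if $9\mid m$, so the values $m=8$ and $m=9$ used in Theorem A are the smallest possible for these primes.
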